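\title{Covering a properly edge-colored graph\\ by linearly many rainbow paths}

\begin{abstract}
We prove that the edges of every properly edge-colored graph on $n$ vertices can be covered by at most $Cn$ rainbow paths, where $C$ is an absolute constant. This answers a question of Bonamy, Botler, Dross, Naia and Skokan. The first ingredient is a fractional theorem: there is a random rainbow path that contains each edge with probability at least $2^{-26}/n$, and more generally contains each member of a well-spread family of short rainbow paths with probability proportional to its mass. It is proved by placing a walker at every vertex and letting pairs of walkers exchange positions. The second ingredient is a way of extending the uncovered edges by short random connecting paths, so that the sparser the uncovered set becomes, the more cheaply it is covered. If each color may occur $k$ times at a vertex, the number of paths needed is of order $kn$.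
\end{abstract}

\section{Introduction}\label{sec:intro}

Graphs in this paper are finite and simple. An edge-coloring is \emph{proper} if any two edges with a common vertex have different colors, that is, if every color class is a matching. A path in an edge-colored graph is \emph{rainbow} if its edges have distinct colors, and a family of paths \emph{covers} the edges of $G$ if every edge lies on at least one of them; the paths may share vertices and edges. The following question of Bonamy, Botler, Dross, Naia and Skokan appears in Letzter~\cite{Letzter}.

\begin{quote}
Is there a constant $C$ such that, for every $n$, the edges of every properly edge-colored $n$-vertex graph $G$ can be covered by at most $Cn$ rainbow paths of $G$?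
\end{quote}

A linear bound is the most one can ask for: a path has at most $n-1$ edges, so $K_n$ needs at least $n/2$ paths under any coloring. Some condition on the coloring is needed, since a monochromatic $K_n$ needs $\binom n2$ rainbow paths. Properness makes long rainbow paths easy to find. Let $G$ have $m\ge1$ edges. Deleting vertices of degree less than $m/n$ one at a time removes fewer than $m$ edges, so it leaves a subgraph of minimum degree at least $m/n$. Take a longest rainbow path in this subgraph, with $\ell$ edges and last vertex $v$. Every neighbor of $v$ lies on the path or is joined to $v$ in a color of the path; there are at most $\ell$ neighbors of each kind, the second because the coloring is proper. Hence $\ell\ge m/(2n)$. If we delete such a path and repeat, then after $t$ steps at most $\frac12n^2\mathrm{e}^{-t/(2n)}$ edges remain, so $\lceil 2n\ln n\rceil$ paths leave at most $n/2$ edges, which can be covered one by one. This gives $O(n\log n)$ rainbow paths.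

The logarithm has a visible cause. Each halving of the number of edges costs about $n$ paths, because the paths guaranteed in the remaining graph are half as long as before. But this argument throws the covered edges away. If they are kept as connections, one may hope to find paths that are still long and consist largely of uncovered edges; then the later halvings are cheaper than the first, and the total cost is linear. This is what we prove.

\begin{theorem}\label{thm:main}
There is an absolute constant $C$ such that the edges of every properly edge-colored $n$-vertex graph can be covered by at most $Cn$ rainbow paths.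
\end{theorem}

The first step of the proof gives a weighted form of the greedy bound above. Throughout, $\kappa=2^{-26}$.

\begin{theorem}\label{thm:weighted}
Let $G=(V,E)$ be a properly edge-colored $n$-vertex graph and let $w\colon E\to[0,\infty)$. Then $G$ has a rainbow path whose edges have total weight at least $\kappa\,w(E)/n$.
\end{theorem}

The last result measures what is lost as properness is relaxed.

\begin{theorem}\label{thm:k}
Let $k\ge1$ and let $C$ be as in Theorem~\ref{thm:main}. If an $n$-vertex graph is edge-colored so that at every vertex each color occurs on at most $k$ edges, then its edges can be covered by $C(k+1)n$ rainbow paths. For all $n>k$ there are such colored graphs that need at least $kn/4$ rainbow paths. For proper colorings, the constant in Theorem~\ref{thm:main} cannot be below $3/4$.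
\end{theorem}

\subsection*{Plan of the proof}
Section~\ref{sec:frac} produces a random rainbow path that contains every edge with probability at least $\kappa/n$. After $N$ independent samples an edge is uncovered with probability at most $\mathrm{e}^{-\kappa N/n}$, so sampling alone again costs $n\log n$ paths. We therefore work in rounds. At the start of round $r$ each edge is uncovered with probability at most $\mathrm{e}^{-r}$, and we look for a random rainbow path that contains each \emph{uncovered} edge with probability of order $r^2\kappa/n$. Then $O(n/r^2)$ samples lower the probability by a further factor $\mathrm{e}$, and $\sum_r n/r^2=O(n)$. To build this path, each uncovered edge is extended at both ends by random connecting paths of at most two edges (Section~\ref{sec:legs}); the resulting short paths form a well-spread family when the uncovered set is sparse in a suitable local sense (Section~\ref{sec:tests}); and the theorem of Section~\ref{sec:frac} is proved for such families rather than for single edges. Section~\ref{sec:rounds} runs the rounds. The density $\mathrm{e}^{-r}$ is far smaller than the $1/r^2$ that we need, and this slack pays for the local sparsity. Section~\ref{sec:k}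 proves Theorem~\ref{thm:k}. The constants are chosen for ease of verification.

\subsection*{Notation}
In Sections~\ref{sec:frac}--\ref{sec:rounds}, $G=(V,E)$ is a graph on $n\ge1$ vertices with a proper coloring $\chi$; $N(v)$ is the neighborhood and $d(v)$ the degree of $v$. A rainbow path may repeat neither a vertex nor a color, and it is convenient to treat both constraints at once. An \emph{item} is a vertex or a color (these are disjoint sets), and for a path $P$ we let $I(P)$ be the set of its vertices and of the colors of its edges. If $P$ and $P'$ are rainbow paths, $P$ ends at $x$, $P'$ starts at $x$ and $I(P)\cap I(P')=\{x\}$, then their concatenation is a rainbow path. A single vertex counts as a rainbow path.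

\section{A random rainbow path through a system of gadgets}\label{sec:frac}

\subsection{Gadget systems}

A \emph{gadget} is a rainbow path $g$ of $G$ with between $1$ and $5$ edges, together with a label; the label allows different gadgets to have the same underlying path. The \emph{ends} of $g$ are its two end-vertices, and $3\le|I(g)|\le11$. A \emph{gadget system} is a finite family $\mathcal G$ of gadgets with masses $m_g>0$ such that
\begin{equation}\label{eq:load}
\sum_{g\in\mathcal G:\ v\text{ is an end of }g,\ \iota\in I(g)}m_g\le1\qquad\text{for every vertex $v$ and every item }\iota\ne v.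
\end{equation}
A gadget plays the role of an edge between its ends, and \eqref{eq:load} plays the role of ``simple and proper'': if gadgets of total mass $D$ end at $v$ and one is chosen with probability proportional to its mass, then it contains a given item $\iota\neq v$ with probability at most $1/D$.

A \emph{$\mathcal G$-path} is a finite sequence of gadgets of $\mathcal G$, each traversed in one of its two directions, whose concatenation is a rainbow path $P$; a single vertex is a $\mathcal G$-path with the empty sequence. We write $U(P)$ for the set of gadgets in the sequence. Two gadgets in different positions of the sequence share at most one item, namely the common end if they are consecutive. Consequently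
\begin{equation}\label{eq:share}
\text{two gadgets that share two items never occur in different positions of a $\mathcal G$-path.}
\end{equation}
In particular no gadget occurs twice, and there are finitely many $\mathcal G$-paths.

\begin{theorem}\label{thm:frac}
For every gadget system $\mathcal G$ there is a probability distribution on $\mathcal G$-paths $P$ such that $\Pr(g\in U(P))\ge\kappa m_g/n$ for all $g\in\mathcal G$.
\end{theorem}

The proof uses nothing about the coloring beyond \eqref{eq:load}; properness enters when \eqref{eq:load} is verified, for the first time in the following corollary.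

\begin{corollary}\label{cor:edges}
There is a random rainbow path in $G$ that contains each edge with probability at least $\kappa/n$.
\end{corollary}

\begin{proof}
Take the edges as gadgets of mass $1$. Given $v$ and $\iota\ne v$, at most one edge at $v$ has other end $\iota$, because $G$ is simple, and at most one has color $\iota$, because $\chi$ is proper. As $\iota$ is either a vertex or a color, \eqref{eq:load} holds.
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:weighted}]
The path of Corollary~\ref{cor:edges} has expected weight at least $\kappa w(E)/n$, so some outcome has at least this weight.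
\end{proof}

\subsection{The idea: walkers that swap}

By the minimax theorem (Step~1 below), Theorem~\ref{thm:frac} reduces to finding one heavy path for arbitrary weights; for single edges this is Theorem~\ref{thm:weighted}. Suppose that $m_i$ edges have weight $2^{-i}$. The greedy argument of the introduction finds a path of weight $2^{-i}m_i/(2n)$ for each $i$ separately, but we need the sum over $i$, and if $m_i$ is about $2^in$ then many terms are equal. A path that has collected edges of weight $2^{-i}$ may end at a vertex with no edge of weight $2^{-i-1}$. The remedy is to grow $n$ paths at once, drawn by $n$ walkers, and to keep exactly one walker at every vertex at all times. Whatever subgraph is treated next, a walker is waiting at each of its vertices. To preserve this, walkers move only by exchanging positions.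

\begin{example}\label{ex:swap}
Let $\Gamma$ be a $d$-regular subgraph of $G$ with vertex set $A$. Suppose that each vertex $x$ carries a walker whose rainbow path ends at $x$ and has at most $L$ items other than $x$. Choose $y\in A$ and then $x_1,x_2\in N_\Gamma(y)$, uniformly and independently, and try to extend the path $P_1$ ending at $x_1$ by $x_1yx_2$ and the path $P_2$ ending at $x_2$ by $x_2yx_1$. We have $x_1=x_2$ with probability $1/d$. Given $x_1$, the vertex $y$ is a uniform neighbor of $x_1$, and each item of $P_1$ other than $x_1$ equals $y$ or $\chi(x_1y)$ for at most one $y$; so the first step meets $P_1$ with probability at most $L/d$. The same bound holds for $x_2$ and $\chi(yx_2)$ given $x_1$ and $y$, and the same two bounds hold for $P_2$. The swap therefore fails with probability at most $(1+4L)/d$, which is at most $1/2$ if $d\ge10$ and $L\le d/10$, whatever the paths are. A given walker takes part with probability at most $2/|A|$, so in $\varepsilon d|A|$ trials it expects at most $2\varepsilon d$ swaps, each adding four items. For small $\varepsilon$ this is well below $d/10$, while the number of trials is a constant fraction of the number $d|A|/2$ of edges of $\Gamma$.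
\end{example}

Three things must be added. General graphs are not regular; Lemma~\ref{lem:decomp} splits them into oriented pieces whose outdegrees are of one order $2^s$ and whose indegrees are at least of that order. A walker whose path is long compared with $2^s$ must be stopped, and then it blocks the swaps that involve it. This is why the swap passes through $y$ and moves only the walkers at the two tails: indegrees are not bounded above, and a stopped walker at a vertex of large indegree would block too much if its cooperation were needed. Finally, the blocked swaps must be paid for, which is done by the order in which the pieces are treated.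

\subsection{Splitting a multigraph by density}

\begin{lemma}\label{lem:decomp}
Let $\Gamma$ be a finite loopless multigraph, let $M>0$ and let $s_0$ be an integer. The edges of $\Gamma$ can be oriented and partitioned into sets $L$ and $R_s$ $(s>s_0)$ such that all outdegrees in $L$ are at most $M2^{s_0}$ and, in each $R_s$, every nonzero outdegree lies in $[M2^{s-2},M2^s]$ and every nonzero indegree is at least $M2^{s-2}$.
\end{lemma}

\begin{proof}
Orient $\Gamma$ arbitrarily and choose $s_{\max}>s_0$ such that all outdegrees are at most $M2^{s_{\max}}$; put $R_s=\emptyset$ for $s>s_{\max}$. For $s=s_{\max},\dots,s_0+1$ we have a current oriented multigraph with outdegrees at most $M2^s$. As long as possible, do one of the following: if a vertex $v$ has outdegree in $(0,M2^{s-2})$, remove its out-edges and assign them to $v$; if $v$ has indegree in $(0,M2^{s-2})$, remove its in-edges and assign them to $v$. Each operation is applied to a vertex at most once, since the degree concerned is $0$ afterwards. Let $R_s$ be what remains; it has the required degrees. Each vertex is assigned fewer than $2\cdot M2^{s-2}$ edges, so if every removed edge is oriented away from the vertex it is assigned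 to, the removed edges have outdegrees at most $M2^{s-1}$. They form the current multigraph for $s-1$, and after the last step they form $L$.
\end{proof}

\subsection{Proof of Theorem~\ref{thm:frac}}

We may assume $\mathcal G\ne\emptyset$.

\medskip\noindent\textbf{Step 1: duality.}
Von Neumann's minimax theorem states that for a finite real matrix $(a_{P,g})$,
\[
\max_{\mu}\min_g\sum_P\mu_Pa_{P,g}=\min_{q}\max_P\sum_ga_{P,g}q_g,
\]
where $\mu$ and $q$ range over probability vectors. Take $a_{P,g}=\mathbf 1[g\in U(P)]/m_g$. The theorem asserts that the left side is at least $\kappa/n$. Given $q$, put $w_g=q_g/m_g$, so that $\sum_gm_gw_g=1$ and $\sum_ga_{P,g}q_g=w(P):=\sum_{g\in U(P)}w_g$. Since the heaviest of $n$ paths carries at least a $1/n$ fraction of their total weight, it suffices to prove: for all weights $w_g\ge0$ there are at most $n$ $\mathcal G$-paths with $\sum_Pw(P)\ge\kappa\sum_gm_gw_g$.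

\medskip\noindent\textbf{Step 2: discretization.}
Discard the gadgets of weight $0$ (if none is left there is nothing to prove), round each weight down to a power of $2$, and replace each $m_g$ by a rational number in $[m_g/2,m_g]$. This preserves \eqref{eq:load}, does not increase any $w(P)$, and decreases $\sum_g m_gw_g$ by a factor of at most $4$. Let $M$ be a common denominator of the new masses and replace $g$ by $Mm_g$ \emph{copies}, each of weight $w_g$. Then
\begin{equation}\label{eq:copies}
\text{for all $v$ and $\iota\ne v$, at most $M$ copies have end $v$ and contain $\iota$.}
\end{equation}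
With $w_{\mathrm{tot}}$ the total weight of all copies, it suffices to find at most $n$ $\mathcal G$-paths with
\begin{equation}\label{eq:goal}
\sum_Pw(P)\ge2^{-24}\,w_{\mathrm{tot}}/M .
\end{equation}
For $i\in\mathbb Z$ let $\Gamma_i$ be the multigraph on $V$ whose edges are the copies of weight $2^{-i}$, a copy joining its two ends. Apply Lemma~\ref{lem:decomp} to each $\Gamma_i$ with $s_0=22$, obtaining $L_i$ and $R_{i,s}$ $(s\ge23)$. The copies in $\bigcup_iL_i$ are called \emph{low}.

\medskip\noindent\textbf{Step 3: low copies.}
Suppose that the low copies carry at least $w_{\mathrm{tot}}/2$. For each vertex $v$ that is the tail of a low copy, let $2^{-i_v}$ be the largest weight of such a copy, and take the corresponding gadget as a path. The low copies with tail $v$ weigh at most $\sum_{i\ge i_v}M2^{22}2^{-i}=M2^{23}2^{-i_v}$ in total. So the chosen paths weigh at least $\frac1{M2^{23}}\cdot\frac{w_{\mathrm{tot}}}2$, which is \eqref{eq:goal}. From now on we assume that the sets $R_{i,s}$ together carry at least $w_{\mathrm{tot}}/2$.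

\medskip\noindent\textbf{Step 4: the process.}
Let $\alpha=2^{-13}$ and $\beta=2^{-19}$. Place a walker at each vertex, with the trivial path. At all times there is exactly one walker at each vertex, and its path is a $\mathcal G$-path ending there. Let $\nu(W)$ be the number of swaps that walker $W$ has made so far.

A \emph{stage} is a pair $(s,i)$ with $R_{i,s}\ne\emptyset$, and $s$ is its \emph{scale}. The stages are processed by increasing $s$ and, for equal $s$, by increasing $i$, that is, heavier copies first. During scale $s$, a walker $W$ is \emph{tired} if $\nu(W)\ge\alpha2^s$. In stage $(s,i)$ write $R=R_{i,s}$, $m=|R|$, let degrees refer to $R$, and let $A$ be the set of vertices of positive outdegree. Then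
\begin{equation}\label{eq:A}
M2^{s-2}|A|\le m .
\end{equation}
The stage consists of $K_{s,i}=\lfloor\beta m/(2M)\rfloor$ \emph{events}, each with fresh independent randomness. By \eqref{eq:A}, $\beta m/(2M)\ge2^{-20}2^{s-2}\ge1$, so $\beta m/(4M)\le K_{s,i}\le\beta m/(2M)$.

In an event, choose $g_1\in R$ uniformly, let $y$ be its head, and choose $g_2$ uniformly among the copies of $R$ with head $y$. A pair $(g_1,g_2)$ with common head $y$ has probability $1/(m\cdot\mathrm{indeg}(y))$. This is symmetric, so $g_2$ is uniform in $R$ as well, and any bound proved for index $1$ holds for index $2$. Let $x_j$ be the tail of $g_j$, and let $W_j$ be the walker at $x_j$, with path $P_j$. The event is \emph{lost} if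
\begin{enumerate}
\item[(a)] $I(g_1)\cap I(g_2)\ne\{y\}$ (this includes $x_1=x_2$ and two copies of one gadget), or
\item[(b)] $I(P_j)\cap(I(g_1)\cup I(g_2))\ne\{x_j\}$ for some $j\in\{1,2\}$, or
\item[(c)] $W_1$ or $W_2$ is tired.
\end{enumerate}
Otherwise the walkers \emph{swap}: $W_1$ extends $P_1$ by $g_1$ and then by $g_2$ reversed, arriving at $x_2$, and $W_2$ extends $P_2$ by $g_2$ and then by $g_1$ reversed, arriving at $x_1$. Since (a) fails, $g_1$ followed by $g_2$ reversed is a rainbow path from $x_1$ to $x_2\neq x_1$; since (b) fails, it meets $P_j$ only in the item $x_j$. So both new paths are $\mathcal G$-paths, and by \eqref{eq:share} the two gadgets are distinct and new on each path. Each walker gains weight $2\cdot2^{-i}$, so we say that an event of stage $(s,i)$ has \emph{value} $4\cdot2^{-i}$. A swap adds at most $11+11-2=20$ items to a path, so the path of $W$ has at most $20\nu(W)$ items other than its current end.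

Let $\mathrm{Gain}$ be the total weight of the $n$ final paths and $T$ the total value of all events. Then $\mathrm{Gain}$ equals $T$ minus the value of the lost events, and
\begin{equation}\label{eq:T}
T=\sum_{(s,i)}4\cdot2^{-i}K_{s,i}\ge\frac\beta M\sum_{(s,i)}2^{-i}|R_{i,s}|\ge\frac{\beta}{2M}\,w_{\mathrm{tot}} .
\end{equation}

\medskip\noindent\textbf{Step 5: collisions.}
Consider an event of stage $(s,i)$ and condition on everything before it. We show that with probability at least $0.9$ neither (a) holds, nor (b) for an index $j$ with $W_j$ not tired.

Given $g_1$, an item $\iota\ne y$ lies in $g_2$ with probability at most $M/\mathrm{indeg}(y)\le2^{2-s}$, by \eqref{eq:copies}. As $I(g_1)\setminus\{y\}$ has at most $10$ items, (a) has probability at most $40\cdot2^{-23}<0.002$.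

Now let $x\in A$ and let $\iota\ne x$ be an item. By \eqref{eq:copies}, the probability that $x_1=x$ and $\iota\in I(g_1)$ is at most $M/m$. If $\iota\in I(g_2)\setminus I(g_1)$ then $\iota\ne y$, so the probability that $x_1=x$ and $\iota\in I(g_2)\setminus I(g_1)$ is at most
\[
\sum_{g_1\text{ with tail }x}\frac1m\cdot2^{2-s}\le\frac{M2^s}m\cdot2^{2-s}=\frac{4M}m .
\]
If the walker at $x$ is not tired, its path has at most $20\alpha2^s$ items other than $x$. Summing over these items and over $x\in A$ and using \eqref{eq:A}, the probability that $W_1$ is not tired and (b) holds for $j=1$ is at most $|A|\cdot20\alpha2^s\cdot5M/m\le400\alpha$. For $j=1,2$ together this gives $800\alpha<0.098$. The expected value lost in these ways is thus at most $0.1\,T$.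

\medskip\noindent\textbf{Step 6: tired walkers.}
A tired walker may stand still while many light classes are processed, so the probability of (c) need not be small in each stage. Instead we charge the loss to the weight that the walker collected while becoming tired.

Given the past, a walker standing at $x$ is $W_1$ or $W_2$ with probability at most $2\,\mathrm{outdeg}(x)/m\le2M2^s/m$. Tiredness persists until the end of the scale. So the expected number of events of stage $(s,i)$ in which $W$ is tired and is $W_1$ or $W_2$ is at most
\[
K_{s,i}\cdot\frac{2M2^s}m\,\Pr(W\text{ is tired at the end of }(s,i))\le\beta2^s\,\Pr(W\text{ is tired at the end of }(s,i)).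
\]
Fix $s$ and $W$. Before scale $s$, the walker swapped only when $\nu(W)<\alpha2^{s-1}$, and $\alpha2^{s-1}$ is an integer; so $\nu(W)\le\alpha2^{s-1}$ when scale $s$ starts. This is where the increasing order of scales is used. Let $(s,i^*)$ be the stage in which $W$ becomes tired, with $i^*=\infty$ and $2^{-i^*}=0$ if there is none. To become tired, $W$ makes at least $\alpha2^{s-1}$ swaps in scale $s$, all in stages $(s,i)$ with $i\le i^*$ because heavier copies come first. So its gain $G_s(W)$ in scale $s$ is at least $\alpha2^{s-1}\cdot2\cdot2^{-i^*}=\alpha2^{s-i^*}$. Since $W$ is tired at the end of $(s,i)$ only if $i\ge i^*$, the expected value of the events of scale $s$ that it blocks is at most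
\[
\mathbb E\Big[\sum_{i\ge i^*}4\cdot2^{-i}\cdot\beta2^s\Big]=\mathbb E\big[8\beta2^{s-i^*}\big]\le\frac{8\beta}\alpha\,\mathbb E\,G_s(W)=\frac18\,\mathbb E\,G_s(W).
\]
Summing over $s$ and $W$, the expected value lost through (c) is at most $\frac18\mathbb E\,\mathrm{Gain}$.

\medskip\noindent\textbf{Step 7: conclusion.}
A lost event satisfies (a), or (c), or (b) with both walkers not tired. By Steps~5 and~6, $\mathbb E\,\mathrm{Gain}\ge0.9\,T-\frac18\mathbb E\,\mathrm{Gain}$, so $\mathbb E\,\mathrm{Gain}\ge0.8\,T$, and by \eqref{eq:T} this is at least $\frac{\beta}{4M}w_{\mathrm{tot}}=2^{-21}w_{\mathrm{tot}}/M$. In some outcome the $n$ final paths satisfy \eqref{eq:goal}. \qed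

\section{Legs}\label{sec:legs}

Let $H$ be a sparse set of edges that we still have to cover. We want a gadget system in which every edge of $H$ lies on gadgets of total mass $\Lambda$ much larger than $1$. The edge itself cannot have mass above $1$, by \eqref{eq:load}. But its mass can be spread over many gadgets with different ends.

\begin{example}\label{ex:Kn}
Let $G=K_n$ and suppose that $H$ has at most $\eta n$ edges at each vertex and at most $\eta n$ edges of each color; then $|H|\le\eta n^2/2$. Write each $e\in H$ as $pp'$ in a fixed order, and give every rainbow path $upp'v$ mass $\Lambda/n^2$. At most $6n$ pairs $(u,v)\in V^2$ fail to give a rainbow path ($u\in\{p,p'\}$, or $v\in\{p,p'\}$, or $v=u$, or $\chi(p'v)=\chi(up)$), so the gadgets of $e$ have total mass at least $\Lambda(1-6/n)$. Fix $u$ and an item $\iota\neq u$, and count the gadgets with left end $u$ that contain $\iota$. If $\iota$ is a vertex, there are at most $\eta n\cdot n$ with $\iota\in\{p,p'\}$ and at most $|H|$ with $\iota=v$. If $\iota$ is a color, there are at most $\eta n\cdot n$ with $\iota=\chi(up)$, since $p$ is then determined; at most $\eta n\cdot n$ with $\iota=\chi(e)$; and at most $|H|$ with $\iota=\chi(p'v)$,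 since $e$ determines $v$. The mass is at most $\frac52\Lambda\eta$, and the same holds for right ends. So \eqref{eq:load} holds with $\Lambda=1/(5\eta)$. By \eqref{eq:share}, two gadgets of the same edge are never used together, so Theorem~\ref{thm:frac} gives a random rainbow path containing each edge of $H$ with probability at least $\frac{1-6/n}{5\eta}\cdot\frac\kappa n$, a gain of order $1/\eta$ over Corollary~\ref{cor:edges}.
\end{example}

Unequal degrees break this construction. Let $G=K_{a,b}$ with sides $A$ and $B$ of sizes $a\ll b$, and let $H$ have $\eta a$ edges at each vertex of $B$. Some $p'\in A$ has at least $\eta b$ edges $pp'$ in $H$. If each of them carries mass $\Lambda$ on gadgets $upp'v$, the left ends $u$ lie in $A$, so for some $u$ the gadgets with end $u$ that contain $p'$ have mass at least $\Lambda\eta b/a$. This forces $\Lambda\le a/(\eta b)$, which is useless. The trouble is that a step to a uniform neighbor sends all of $B$ into the small set $A$. We need a short random path from $p$ that is unlikely to contain any given item and whose end is \emph{not overloaded}: summed over all starting vertices $p$, the probability of ending at a given $u$ is bounded. In $K_{a,b}$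 such a path from $B$ must return to $B$, so a second step is needed, and it must be chosen with care.

\subsection{Windows}

For each non-isolated vertex $z$, order $N(z)=\{x_1,\dots,x_k\}$ by non-decreasing degree. Put $\sigma_t=\sum_{j\le t}1/d(x_j)$ and $S=\sigma_k$, and give $x_t$ the interval $J(x_t)=[\sigma_{t-1},\sigma_t)$ of length $1/d(x_t)$. The \emph{window} of $x_t$ is the interval $[\sigma_t,\sigma_t+1)$ that follows $J(x_t)$; see Figure~\ref{fig:window}. With $|\cdot|$ denoting length, define
\[
\omega_z(x_t,u)=\big|J(u)\cap[\sigma_t,\sigma_t+1)\big|\quad(u\in N(z)),\qquad\rho_z(x_t)=\big|[S,\infty)\cap[\sigma_t,\sigma_t+1)\big| .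
\]
The intervals $J(u)$ and $[S,\infty)$ partition $[0,\infty)$, so $\sum_u\omega_z(x,u)+\rho_z(x)=1$. A path arriving at $z$ from $x$ will continue to $u$ with probability $\omega_z(x,u)$.

\begin{figure}[ht]
\centering
\begin{tikzpicture}[xscale=4]
\draw[->] (0,0) -- (2.9,0);
\foreach \x in {0,0.5,1,1.3333,1.6667,1.9167,2.0833} \draw (\x,-0.1) -- (\x,0.1);
\foreach \x/\t in {0.25/1,0.75/2,1.1667/3,1.5/4,1.7917/5,2/6} \node[above] at (\x,0.05) {$x_{\t}$};
\node[below] at (0,-0.1) {$0$};
\node[below] at (2.0833,-0.1) {$S$};
\draw[very thick] (1,-0.8) node[left] {window of $x_2$} -- (2,-0.8);
\draw[very thick] (1.6667,-1.3) node[left] {window of $x_4$} -- (2.6667,-1.3);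
\draw[dotted] (1,0) -- (1,-0.8) (2,0) -- (2,-0.8) (1.6667,0) -- (1.6667,-1.3) (2.6667,0) -- (2.6667,-1.3);
\end{tikzpicture}
\caption{The intervals $J(x_t)$ of length $1/d(x_t)$ for a vertex $z$ whose neighbors have degrees $2,2,3,3,4,6$. The window of $x_2$ gives $x_3,x_4,x_5,x_6$ the probabilities $\frac13,\frac13,\frac14,\frac1{12}$, and $\rho_z(x_2)=0$. The window of $x_4$ gives $x_5,x_6$ the probabilities $\frac14,\frac16$, and $\rho_z(x_4)=\frac7{12}$.}
\label{fig:window}
\end{figure}

\begin{lemma}\label{lem:W}
Let $z$ be non-isolated and let $u\in N(z)$; below, $x$ ranges over $N(z)$.
\begin{enumerate}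
\item[(W1)] $\omega_z(x,u)\le1/d(u)$. If $\omega_z(x,u)>0$, then $u\ne x$ and $d(u)\ge d(x)$. Hence always $\omega_z(x,u)\le1/d(x)$.
\item[(W2)] $\sum_{x:\,\omega_z(x,u)>0}1/d(x)\le2$.
\item[(W3)] $\sum_x\omega_z(x,u)\le2$.
\item[(W4)] $\sum_{x:\,\rho_z(x)>0}1/d(x)\le2$.
\end{enumerate}
\end{lemma}

\begin{proof}
(W1) The interval $J(u)$ has length $1/d(u)$, and it meets the window of $x$ only if $u$ comes after $x$ in the order. (W2) Let $u=x_b$. If $\omega_z(x_t,u)>0$, then $t<b$ and $\sigma_t+1>\sigma_{b-1}$, so $\sigma_t\in(\sigma_{b-1}-1,\sigma_{b-1}]$. The intervals $J(x_t)$ are disjoint, have length at most $1$ and right endpoint $\sigma_t$, so they lie in $[\sigma_{b-1}-2,\sigma_{b-1})$. (W3) Each term in (W2) is at least $1/d(u)$ by (W1), so there are at most $2d(u)$ terms, and for each of them $\omega_z(x,u)\le1/d(u)$. (W4) If $\rho_z(x_t)>0$ then $\sigma_t\in(S-1,S]$, so these intervals $J(x_t)$ lie in $[S-2,S)$.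
\end{proof}

\subsection{Legs and their spread}

A \emph{leg from} a non-isolated vertex $p$ is the following random path. Choose $z\in N(p)$ uniformly. With probability $\omega_z(p,u)$ continue to $u$, giving the \emph{two-step leg} $pzu$ with end $u$; with probability $\rho_z(p)$ stop, giving the \emph{one-step leg} $pz$ with end $z$. A leg is a rainbow path, because $u\ne p$ by (W1) and the coloring is proper. Let $q(p,u)$ be the probability that the leg from $p$ ends at $u$; then $q(p,p)=0$.

In $K_{a,b}$ with $a<b$, a vertex $z\in A$ orders $B$ as $x_1,\dots,x_b$ with intervals of length $1/a$, so for $t\le b-a$ a leg from $x_t$ through $z$ continues to a uniform vertex of $x_{t+1},\dots,x_{t+a}$. At a vertex $z\in B$ we have $S=a/b$, so a leg from $A$ stops in $B$ with probability at least $1-a/b$. When $a\ll b$, most legs thus end on the large side.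

\begin{lemma}\label{lem:L}
\begin{enumerate}
\item[(L1)] For every non-isolated $p$ and every item $\iota\ne p$, the leg from $p$ contains $\iota$ with probability at most $2/d(p)$. In particular $q(p,u)\le2/d(p)$.
\item[(L2)] For every vertex $u$, $\sum_pq(p,u)\le4$.
\item[(L3)] For every vertex $u$ and every item $\iota\ne u$,
\[
\sum_pd(p)\Pr(\text{the leg from $p$ ends at $u$ and contains }\iota)\le4 .
\]
\end{enumerate}
\end{lemma}

\begin{proof}
(L1) Let $\iota$ be a vertex. Then $z=\iota$ with probability at most $1/d(p)$, and by (W1) the leg reaches $\iota$ in two steps with probability
\[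
\sum_{z\in N(p)\cap N(\iota)}\frac{\omega_z(p,\iota)}{d(p)}\le\sum_{z\in N(\iota)}\frac1{d(p)\,d(\iota)}\le\frac1{d(p)} .
\]
Let $\iota$ be a color. At most one $z$ has $\chi(pz)=\iota$, which gives probability at most $1/d(p)$. For each $z$ at most one $u$ has $\chi(zu)=\iota$, and $\omega_z(p,u)\le1/d(p)$ by (W1); so the second edge has color $\iota$ with probability at most $1/d(p)$.

(L2) By (W1) and (W2), two-step legs contribute at most $\sum_{z\in N(u)}\frac1{d(u)}\sum_{p:\,\omega_z(p,u)>0}\frac1{d(p)}\le2$. One-step legs contribute $\sum_{p\in N(u)}\rho_u(p)/d(p)\le2$ by (W4).

(L3) After multiplication by $d(p)$, the leg $pzu$ counts $\omega_z(p,u)$ and the leg $pu$ counts $\rho_u(p)\le1$. Let $\iota$ be a vertex. Legs starting at $\iota$ contribute $d(\iota)q(\iota,u)\le2$ by (L1), and legs with middle vertex $\iota$ contribute $\sum_p\omega_\iota(p,u)\le2$ by (W3). Let $\iota$ be a color. At most one edge at $u$ has color $\iota$. Two-step legs whose last edge is this edge $zu$ contribute at most $\sum_p\omega_z(p,u)\le2$, and the one-step leg along it contributes at most $1$. For two-step legs with $\chi(pz)=\iota$, each $z\in N(u)$ determines $p$, so they contribute at most $d(u)\cdot\frac1{d(u)}=1$.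
\end{proof}

\subsection{The gadgets of an edge}

Give each edge $e$ an \emph{owner} $p$, an end of smaller degree (ties broken arbitrarily), and call its second end $p'$ the \emph{other end}; thus $d(p)\le d(p')$. Whenever we write $e=pp'$, the owner is $p$.

On the side of $p$ we attach a leg. Attaching a leg on the side of $p'$ as well does not always work. By (L1), the leg from $p$ contains a given item with probability up to $2/d(p)$, so the gadgets through $p'$ that end at $v$ and contain this item are controlled only by $q(p',v)\sum_p2/d(p)$, and $\sum_{p\in N(p')}1/d(p)$ is unbounded (it is $b/a$ in $K_{a,b}$). Windows at $p'$ repair this: by (W2) the owners $p$ that may continue from $p'$ to a given $v$ have $\sum1/d(p)\le2$, and by (W4) the same is true of the owners whose window is not exhausted. Only for the latter do we use a leg from $p'$.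

For $e=pp'$ choose independently
\begin{itemize}
\item a \emph{left leg} $\lambda$ from $p$, with end $u$;
\item a \emph{right part}, with end $v$: with probability $\omega_{p'}(p,v)$ the edge $p'v$ (\emph{window type}), and with probability $\rho_{p'}(p)$ a leg from $p'$ (\emph{remainder type}).
\end{itemize}
The walk $u\cdots p\,p'\cdots v$ has at most $5$ edges. A choice of positive probability for which it is a rainbow path is a \emph{gadget of $e$}; its label records $e$, the left leg, the type and the right part. It has \emph{left end} $u$ and \emph{right end} $v$, and $\pi(g)>0$ denotes the probability of the choice. The other choices are \emph{degenerate}.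

\begin{lemma}\label{lem:deg}
For $e=pp'$, the choice is degenerate with probability at most $16/d(p)$. Moreover, for every item $\iota\ne p'$, the right part contains $\iota$ with probability at most $3/d(p)$.
\end{lemma}

\begin{proof}
The edge $e$ and the right part have at most six items other than $p$: $p'$, $\chi(e)$, two further vertices and two further colors. Given the right part, $\lambda$ contains one of them with probability at most $12/d(p)$ by (L1). A leg from $p'$ contains $p$ or $\chi(e)$ with probability at most $4/d(p')\le4/d(p)$. A window edge $p'v$ contains neither, since $v\ne p$ by (W1) and $\chi$ is proper. If none of these meetings occurs, the three pieces share only $p$ and $p'$, and the walk is a rainbow path.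

For the second claim, $\iota$ lies on at most one edge $p'v$, as the vertex $v$ or as the color, and this edge is the window edge with probability $\omega_{p'}(p,v)\le1/d(p)$. A leg from $p'$ contains $\iota$ with probability at most $2/d(p')\le2/d(p)$.
\end{proof}

\section{Sparse sets of edges give gadget systems}\label{sec:tests}

Example~\ref{ex:Kn} used that $H$ is sparse at every vertex and in every color. With unequal degrees, sparsity has to hold for the weights $q$, $\omega$ and $1/d$ that appear in \eqref{eq:load}. We list the inequalities needed as \emph{tests}. Some tests will fail for our random sets $H$, so we keep only those gadgets whose own tests pass, and show that these always form a gadget system. This section is deterministic.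

An edge $e=pp'$ is in \emph{class} $i\ge0$ if $2^i\le d(p)<2^{i+1}$. Fix $\eta>0$ and a set $H$ of edges, all in classes $i\ge1$. Let $h(p)$ be the number of edges of $H$ owned by $p$, and let $\varepsilon_i=\eta/(2i^2)$, so that $\sum_{i\ge1}\varepsilon_i=\eta\pi^2/12\le\eta$.

The test $\mathrm T_0(p)$ \emph{passes} if $h(p)\le\eta\,d(p)$. Each of the other tests is given by a class $i\ge1$, a set $S_i$ of class-$i$ edges of $G$ and weights $\varphi\ge0$ on $S_i$, none of which depends on $H$, and it \emph{passes} if
\[
\varphi(S_i\cap H)\le\eta\,\varphi(S_i)+\varepsilon_i .
\]
In the table, $u,v,y$ are vertices, $\gamma$ is a color and $\iota$ is an item.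
\begin{center}
\begin{tabular}{lllc}
test & $S_i$: the class-$i$ edges $e=pp'$ with & $\varphi(e)$ & $B$\\
\hline
$\mathrm T_1(i,u,\iota)$ & $p'=\iota$ or $\chi(e)=\iota$ & $q(p,u)$ & $4$\\
$\mathrm T_2(i,v,\gamma)$ & $\chi(e)=\gamma$ and $p'\in N(v)$ & $\omega_{p'}(p,v)$ & $1$\\
$\mathrm T_3(i,y,v)$ & $p'=y$ and $\omega_y(p,v)>0$ \ ($v\in N(y)$) & $1/d(p)$ & $2$\\
$\mathrm T_4(i,y)$ & $p'=y$ and $\rho_y(p)>0$ & $1/d(p)$ & $2$\\
$\mathrm T_5(i,v,\gamma)$ & $\chi(e)=\gamma$ & $q(p',v)$ & $4$
\end{tabular}
\end{center}
The tests are split by class because the weights in class $i$ are of order $2^{-i}$, and a tail bound is effective only for weights of one order.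

\begin{lemma}\label{lem:tests}
Fix a row of the table and all its parameters except $i$.
\begin{enumerate}
\item[(i)] All edges of $S_i$ share a vertex or all have the same color, and $\varphi\le2^{1-i}$ on $S_i$.
\item[(ii)] $\sum_i\varphi(S_i)\le B$.
\item[(iii)] If $F\subseteq H\cap\bigcup_iS_i$ and the test passes for every $i$ with $F\cap S_i\ne\emptyset$, then $\varphi(F)\le(B+1)\eta$.
\end{enumerate}
\end{lemma}

\begin{proof}
(i) The first claim is read off the table, as $\iota$ is either a vertex or a color. By (L1) and (W1) every weight is at most $2/d(p)$ or $2/d(p')$, and $d(p')\ge d(p)\ge2^i$. (ii) Edges with a common other end have distinct owners. Edges of one color form a matching, so they have distinct owners and distinct other ends. Hence the bounds for $\mathrm T_1$ and $\mathrm T_5$ follow from (L2), those for $\mathrm T_3$ and $\mathrm T_4$ from (W2) and (W4), and for $\mathrm T_2$ there are at most $d(v)$ terms, each at most $1/d(v)$ by (W1). (iii) $\varphi(F)\le\sum_i(\eta\varphi(S_i)+\varepsilon_i)\le\eta B+\eta$.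
\end{proof}

Let $g$ be a gadget of an edge $e=pp'$ in class $i\ge1$, with left end $u$ and right end $v$. Its five \emph{relevant tests} are
\[
\mathrm T_0(p),\quad\mathrm T_1(i,u,p'),\quad\mathrm T_1(i,u,\chi(e)),
\]
together with $\mathrm T_2(i,v,\chi(e))$ and $\mathrm T_3(i,p',v)$ for the window type, or $\mathrm T_4(i,p')$ and $\mathrm T_5(i,v,\chi(e))$ for the remainder type. The gadget \emph{survives} if $e\in H$ and all its relevant tests pass.

\begin{lemma}\label{lem:load}
For every vertex $v_0$ and every item $\iota\ne v_0$, the sum of $\pi(g)$ over the surviving gadgets $g$ with end $v_0$ that contain $\iota$ is at most $73\eta$. Hence, if $73\Lambda\eta\le1$, the surviving gadgets with masses $m_g=\Lambda\pi(g)$ form a gadget system.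
\end{lemma}

\begin{proof}
We split the gadgets into cases according to which end $v_0$ is and where $\iota$ lies. In each case let $F$ be the set of edges $e=pp'$ that have a surviving gadget in this case. The contribution of the case is at most the sum over $e\in F$ of the probability that the random choice for $e$ has the property defining the case. Since $\mathrm T_0(p)$ is relevant, each vertex $p$ owns at most $\eta\,d(p)$ edges of $F$. Recall that the left leg and the right part are independent.

\medskip\noindent\emph{(A) $v_0=u$ is the left end: at most $21\eta$.}
\begin{itemize}
\item $\iota\in I(\lambda)$. By (L3), at most $\sum_p\eta\,d(p)\Pr(\text{the leg from $p$ ends at $u$ and contains }\iota)\le4\eta$.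
\item $\iota\in\{p',\chi(e)\}$. The test $\mathrm T_1(i,u,\iota)$ is relevant, so Lemma~\ref{lem:tests}(iii) gives $\sum_{e\in F}q(p,u)\le5\eta$.
\item $\iota\ne p'$ lies in the right part. By Lemma~\ref{lem:deg} and (L2), at most $\sum_p\eta\,d(p)\,q(p,u)\cdot3/d(p)\le12\eta$.
\end{itemize}

\noindent\emph{(B) $v_0=v$ is the right end, window type: at most $11\eta$.} For $y\in N(v)$ let $Y(y)=\sum1/d(p)$ over the edges $e=py$ with other end $y$ that have a surviving window gadget with right end $v$. These edges have $\omega_y(p,v)>0$ and $\mathrm T_3(i,y,v)$ is relevant, so $Y(y)\le3\eta$. The right part of $e=pp'$ is the window edge $p'v$ with probability $\omega_{p'}(p,v)$, which is at most $1/d(v)$ and at most $1/d(p)$ by (W1).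
\begin{itemize}
\item $\iota\in\{p',\chi(p'v)\}$. Then $\iota$ and $v$ determine $p'=y$, and the sum is at most $Y(y)\le3\eta$.
\item $\iota\in\{p,\chi(e)\}$. If $\iota=p$ is a vertex, at most $\eta\,d(p)\cdot1/d(p)=\eta$. If $\iota$ is a color, $\mathrm T_2(i,v,\iota)$ is relevant and $\sum_{e\in F}\omega_{p'}(p,v)\le2\eta$.
\item $\iota\in I(\lambda)\setminus\{p\}$. By (L1), at most $\sum_{e\in F}\frac1{d(v)}\cdot\frac2{d(p)}\le\sum_{y\in N(v)}\frac{2Y(y)}{d(v)}\le6\eta$.
\end{itemize}

\noindent\emph{(C) $v_0=v$ is the right end, remainder type: at most $41\eta$.} For a vertex $y$ let $Y'(y)=\sum1/d(p)$ over the edges $e=py$ with other end $y$ that have a surviving remainder gadget. These edges have $\rho_y(p)>0$ and $\mathrm T_4(i,y)$ is relevant, so $Y'(y)\le3\eta$. Each term is at least $1/d(y)$, so there are at most $3\eta\,d(y)$ such edges. We bound $\rho_{p'}(p)$ by $1$.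
\begin{itemize}
\item $\iota$ lies in the leg from $p'$. By (L3), at most
\[
\sum_y3\eta\,d(y)\Pr(\text{the leg from $y$ ends at $v$ and contains }\iota)\le12\eta .
\]
\item $\iota\in\{p,\chi(e)\}$. If $\iota=p$ is a vertex, each edge contributes at most $q(p',v)\le2/d(p)$, in total at most $2\eta$. If $\iota$ is a color, $\mathrm T_5(i,v,\iota)$ is relevant and $\sum_{e\in F}q(p',v)\le5\eta$.
\item $\iota\in I(\lambda)\setminus\{p\}$. By (L1) and (L2), at most $\sum_{e\in F}q(p',v)\frac2{d(p)}\le\sum_yq(y,v)\cdot2Y'(y)\le24\eta$.
\end{itemize}
The three bounds add up to $73\eta$.
\end{proof}

\section{Covering in rounds}\label{sec:rounds}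

\subsection{Special sets and a tail bound}

We must show that the tests pass with high probability for the random set of uncovered edges. The events that different edges are uncovered are not independent, because the edges of one sampled path are chosen together. But each test involves only edges at one vertex or of one color, and a rainbow path contains few of those.

Call $Z\subseteq E$ \emph{special} if all edges of $Z$ share a vertex or all have the same color. Subsets of special sets and single edges are special. A path has at most two edges at a vertex, and a rainbow path has at most one edge of a color, so a rainbow path contains at most two edges of $Z$. Hence for a random rainbow path $P$,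
\begin{equation}\label{eq:hit}
\Pr(P\text{ contains an edge of }Z)\ge\tfrac12\sum_{e\in Z}\Pr(e\in P).
\end{equation}
If $\Pr(e\in P)\ge\mu$ for all $e\in Z$, then $N$ independent copies of $P$ all avoid $Z$ with probability at most $(1-\mu|Z|/2)^N\le\mathrm{e}^{-N\mu|Z|/2}$. This is an upper bound of product form, and such bounds suffice for an upper tail estimate.

\begin{lemma}\label{lem:tail}
Let $X_e\in\{0,1\}$, for $e$ in a finite set $S$, be random variables with $\Pr(X_e=1\text{ for all }e\in Z)\le\theta^{|Z|}$ for all $Z\subseteq S$. Let $0\le\varphi_e\le\varphi_{\max}$ with $\varphi_{\max}>0$, and $\Phi=\sum_e\varphi_e$. Then for all $a\ge0$,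
\[
\Pr\Big(\sum_e\varphi_eX_e\ge a\Big)\le\exp\Big(-\frac{2a-6.4\,\theta\Phi}{\varphi_{\max}}\Big).
\]
In particular, if $\eta\ge6.4\,\theta$ and $\varepsilon>0$, then $\Pr\big(\sum_e\varphi_eX_e>\eta\Phi+\varepsilon\big)\le\mathrm{e}^{-2\varepsilon/\varphi_{\max}}$.
\end{lemma}

\begin{proof}
Let $t=2/\varphi_{\max}$ and $b_e=\mathrm{e}^{t\varphi_e}-1\ge0$. By convexity, $b_e\le(\mathrm{e}^2-1)\varphi_e/\varphi_{\max}\le6.4\,\varphi_e/\varphi_{\max}$. Since $X_e\in\{0,1\}$,
\[
\mathbb E\,\mathrm{e}^{t\sum\varphi_eX_e}=\mathbb E\prod_e(1+b_eX_e)=\sum_{Z\subseteq S}\Pr(X_e=1\text{ on }Z)\prod_{e\in Z}b_e\le\prod_e(1+\theta b_e)\le\mathrm{e}^{6.4\,\theta\Phi/\varphi_{\max}} .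
\]
Markov's inequality at the level $\mathrm{e}^{ta}$ gives the first claim. For the second take $a=\eta\Phi+\varepsilon$, so that $2a-6.4\,\theta\Phi\ge2\varepsilon$.
\end{proof}

\subsection{Proof of Theorem~\ref{thm:main}}

We may assume $E\ne\emptyset$. For integers $r\ge13$ put
\[
\Lambda_r=r^2,\qquad\eta_r=\frac1{100r^2},\qquad\theta_r=\mathrm{e}^{-r}.
\]
Then $73\Lambda_r\eta_r\le1$, as Lemma~\ref{lem:load} requires, and $\eta_r\ge6.4\,\theta_r$, as Lemma~\ref{lem:tail} requires: indeed $\mathrm{e}^{13}>4\cdot10^5>640\cdot13^2$, and $\mathrm{e}^r/r^2$ is increasing for $r\ge2$. Let $n_i$ be the number of vertices with degree in $[2^i,2^{i+1})$. Then $\sum_in_i\le n$, and class $i$ has at most $2^{i+1}n_i$ edges.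

We construct random sets $H_{13}\supseteq H_{14}\supseteq\cdots$ and a \emph{reserve} of edges that will be covered one by one. At the start of round $r$, every edge is on a sampled path, in the reserve, or in $H_r$, and
\begin{equation}\label{eq:inv}
\Pr(Z\subseteq H_r)\le\theta_r^{|Z|}\qquad\text{for every special set }Z.
\end{equation}

\medskip\noindent\textbf{Start.}
Sample $\lceil26n/\kappa\rceil$ independent paths from Corollary~\ref{cor:edges} and let $H_{13}$ be the set of edges on none of them. By \eqref{eq:hit}, $\Pr(Z\subseteq H_{13})\le\exp(-\frac{26n}\kappa\cdot\frac{\kappa|Z|}{2n})=\theta_{13}^{|Z|}$.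

\medskip\noindent\textbf{Round $r$, step 1: retirement.}
A class $i$ is \emph{active} in round $r$ if $2^i\ge\mathrm{e}^r$. Move all edges of $H_r$ in inactive classes to the reserve, and let $H$ be the rest. This is affordable because an owner of degree about $\mathrm{e}^r$ expects a bounded number of edges in $H_r$; it is needed because tests concentrate only when the degrees are large compared with $1/\eta_r$. For active $i$ we have $i\ge r$, and owners have degree at least $\mathrm{e}^{13}>160$.

\medskip\noindent\textbf{Step 2: tests.}
Consider the tests of Section~\ref{sec:tests} for $H$ and $\eta=\eta_r$. We claim that for active $i$, every test relevant to a gadget of a class-$i$ edge fails with probability at most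
\[
\delta_i=\exp\big(-2^i/(200i^4)\big).
\]
Let $X_e=\mathbf 1[e\in H]$. Since $H\subseteq H_r$, \eqref{eq:inv} gives the hypothesis of Lemma~\ref{lem:tail} with $\theta=\theta_r$ on any special set. For $\mathrm T_1,\dots,\mathrm T_5$, the set $S_i$ is special and $\varphi_{\max}=2^{1-i}$ by Lemma~\ref{lem:tests}(i), so the failure probability is at most $\mathrm{e}^{-\varepsilon_i2^i}$; and $\varepsilon_i=1/(200r^2i^2)\ge1/(200i^4)$ as $r\le i$. For $\mathrm T_0(p)$ with $2^i\le d(p)<2^{i+1}$, take unit weights on the edges owned by $p$ and $a=\eta\,d(p)$. Then $\Phi\le d(p)$, so $2a-6.4\,\theta\Phi\ge\eta\,d(p)$, and the failure probability is at most $\mathrm{e}^{-\eta2^i}\le\mathrm{e}^{-\varepsilon_i2^i}\le\delta_i$.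

\medskip\noindent\textbf{Step 3: bad edges.}
The bound $\delta_i$ depends on the degree and not on $n$, so a union bound over all tests is not available. It is not needed, since a gadget depends on five tests only. Call $e\in H$ \emph{good} if its surviving gadgets have $\sum\pi(g)\ge\frac12$, and \emph{bad} otherwise. For a fixed edge $e$ of $G$ in an active class $i$, let $M_e$ be the sum of $\pi(g)$ over the gadgets $g$ of $e$ with a failing relevant test, whether or not $e\in H$. By Step~2, $\mathbb EM_e\le5\delta_i$. By Lemma~\ref{lem:deg}, the gadgets of $e$ have $\sum\pi(g)\ge1-16/160=0.9$, so if $e\in H$ is bad then $M_e\ge0.4$. Markov's inequality gives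
\begin{equation}\label{eq:bad}
\Pr(e\in H\text{ and $e$ is bad})\le12.5\,\delta_i .
\end{equation}
Move the bad edges to the reserve and let $H'$ be the set of good edges.

\medskip\noindent\textbf{Step 4: sampling.}
By Lemma~\ref{lem:load}, the surviving gadgets with masses $\Lambda_r\pi(g)$ form a gadget system $\mathcal G$. Let $P$ be a random $\mathcal G$-path as in Theorem~\ref{thm:frac}, with one distribution fixed for each possible value of $H_r$; thus $H'$, $\mathcal G$ and the law of $P$ are functions of $H_r$. Two gadgets of the same edge $e=pp'$ share $p$ and $p'$, so by \eqref{eq:share} the events $g\in U(P)$, for $g$ a surviving gadget of $e$, are disjoint. Hence for $e\in H'$,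
\[
\Pr(e\in P\mid H_r)\ge\sum_{g\text{ of }e}\Pr(g\in U(P)\mid H_r)\ge\frac\kappa n\cdot\frac{\Lambda_r}2 .
\]
Given $H_r$, sample $N_r=\lceil4n/(\kappa r^2)\rceil$ independent copies of $P$ and let $H_{r+1}$ be the set of edges of $H'$ on none of them. Let $Z$ be special. If $Z\not\subseteq H'$ then $Z\not\subseteq H_{r+1}$, and otherwise \eqref{eq:hit} applies; so
\[
\Pr(Z\subseteq H_{r+1}\mid H_r)\le\mathbf 1[Z\subseteq H_r]\exp\Big(-N_r\cdot\frac{\kappa r^2}{4n}|Z|\Big)\le\mathbf 1[Z\subseteq H_r]\,\mathrm{e}^{-|Z|}.
\]
Taking expectations and using \eqref{eq:inv} gives $\Pr(Z\subseteq H_{r+1})\le\theta_r^{|Z|}\mathrm{e}^{-|Z|}=\theta_{r+1}^{|Z|}$.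

\medskip\noindent\textbf{Termination and cost.}
Let $R$ be the least integer $R\ge13$ with $\mathrm{e}^R>n$; then $R\le14+\ln n\le14n$. A nonempty class $i$ has $2^i<n<\mathrm{e}^R$, so step~1 of round $R$ moves all of $H_R$ to the reserve, and we stop. Now every edge is on a sampled path or in the reserve, and we cover each edge of the reserve by itself.

\emph{Sampled paths.} Since $\sum_{r\ge13}r^{-2}\le\frac1{12}$, their number is at most $\frac{26n}\kappa+1+\frac{4n}{12\kappa}+R\le\frac{27n}\kappa+15n$.

\emph{Retired edges.} The edges of class $i$ retire in the first round $r$ with $2^i<\mathrm{e}^r$, and none is left afterwards. By \eqref{eq:inv} with $|Z|=1$, the expected number that retire is at most $2^{i+1}n_i\theta_r\le2n_i$. In total this is at most $2n$.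

\emph{Bad edges.} Class $i$ is active only in rounds $r\le i$, so in at most $i$ rounds. By \eqref{eq:bad}, the expected number of bad edges is at most $\sum_{i\ge1}i\cdot2^{i+1}n_i\cdot12.5\,\delta_i\le C'n$, where $C'=\sup_{i\ge1}25\,i\,2^i\delta_i$. This is finite because $2^i/(200i^4)-i\ln2-\ln i\to\infty$.

The expected number of paths is at most $Cn$ with $C=27/\kappa+17+C'$, so some outcome uses at most $Cn$ rainbow paths. \qed

\begin{remark}
The proof reuses edges in two places: the sampled paths overlap, and the legs run along edges of $G$ whether or not these are covered. It therefore gives a cover and not a partition of $E$.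
\end{remark}

\section{Repeated colors and lower bounds}\label{sec:k}

\begin{proof}[Proof of Theorem~\ref{thm:k}]
\emph{Upper bound.} Vizing's theorem states that a simple graph of maximum degree at most $k$ has a proper edge-coloring with $k+1$ colors. Each color class of $G$ has maximum degree at most $k$, so it is a union of $k+1$ edge-disjoint matchings, some possibly empty. For $t=1,\dots,k+1$ let $G_t$ be the spanning subgraph formed by the $t$-th matchings of all colors, with the original colors. In $G_t$ every color class is a matching, so $G_t$ is properly colored, and its rainbow paths are rainbow paths of $G$. Theorem~\ref{thm:main} applied to each $G_t$ gives $C(k+1)n$ paths that cover $G$.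

\emph{Lower bound $kn/4$.} For $n\ge k+1$ take $\lfloor n/(k+1)\rfloor$ disjoint copies of $K_{k+1}$ and isolated vertices, with all edges of one color. This color occurs on at most $k$ edges at each vertex, and a rainbow path has at most one edge. Since $\lfloor x\rfloor\ge x/2$ for $x\ge1$, the number of paths needed is at least
\[
\Big\lfloor\frac n{k+1}\Big\rfloor\frac{k(k+1)}2\ge\frac n{2(k+1)}\cdot\frac{k(k+1)}2=\frac{kn}4 .
\]

\emph{The constant $3/4$.} Color $K_4$ properly with three colors, the color classes being its three perfect matchings. The first and last edges of a path with three edges form a perfect matching, so they have the same color. Thus rainbow paths have at most two edges, and three paths are needed for the six edges. A path in a disjoint union of $n/4$ such copies stays in one copy, so $3n/4$ paths are needed when $4$ divides $n$.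
\end{proof}

\begin{thebibliography}{1}
\bibitem{Letzter} Shoham Letzter, \emph{Sublinear expanders and their applications}, arXiv:2401.10865 (2024).
\end{thebibliography}
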